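\title{Compact normal operators with one corner of finite rank and the other a quasiaffinity}

\begin{abstract}
We construct a compact normal operator $K$ on a separable infinite-dimensional Hilbert space and an orthogonal projection $P$ such that $(I-P)KP$ has rank one, while $PK(I-P)$, as an operator from the range of $I-P$ to the range of $P$, is injective with dense range. One may take $K$ diagonal with simple eigenvalues $1/n$ and $i/n$, $n\ge1$. Rank one is the least possible, because the two off-diagonal corners of a compact normal operator have the same Hilbert--Schmidt norm. For an injective compact normal operator $K$ and an integer $r\ge1$, we show that such a projection with $\operatorname{rank}(I-P)KP=r$ exists if and only if every eigenvalue has multiplicity at most $r$ and the eigenvalues satisfy no nontrivial relation $\bar z\,p(z)=q(z)$ with polynomials $p$ and $q$.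
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal H$ be a complex, separable, infinite-dimensional Hilbert space. All operators are bounded and linear, and a \emph{projection} is an operator $P$ with $P=P^2=P^*$. Let $K$ be an operator on $\mathcal H$ and $P$ a projection with range $M$. With respect to $\mathcal H=M\oplus M^\perp$ write
\[
K=\begin{pmatrix}A&B\\ C&D\end{pmatrix},\qquad B=PK(I-P)\colon M^\perp\to M,\qquad C=(I-P)KP\colon M\to M^\perp .
\]
We call $B$ and $C$ the \emph{corners} of $K$. The corner $C$ measures how far $M$ is from being invariant under $K$: it vanishes exactly when $KM\subset M$, and if it has finite rank $r$ then $KM\subset M+F$ for the $r$-dimensional space $F=\operatorname{ran}C$. The operator $B^*=(I-P)K^*P$ measures the same thing for $K^*$.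

A \emph{quasiaffinity} is an injective operator with dense range. An operator has dense range if and only if its adjoint is injective, so $B$ is a quasiaffinity if and only if both $B^*$ and $B$ are injective, that is, if and only if the following two conditions hold:
\begin{itemize}
\item[(Q1)] if $x\in M$ and $K^*x\in M$, then $x=0$;
\item[(Q2)] if $y\in M^\perp$ and $Ky\in M^\perp$, then $y=0$.
\end{itemize}
This is the extreme opposite of invariance: $K^*$ moves every nonzero vector of $M$ out of $M$, and $K$ moves every nonzero vector of $M^\perp$ out of $M^\perp$. Since $B$ and $B^*$ map each of $M^\perp$, $M$ injectively into the other, neither space can be finite-dimensional, and $B$ has infinite rank.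

For an arbitrary operator the corners are unrelated: one may take $A$, $C$, $D$ all zero and $B$ arbitrary. For normal operators they are tied together. If $K$ is self-adjoint, then $C=B^*$ and the corners have the same rank. If $K$ is normal and compact, they still have the same size in the Hilbert--Schmidt norm $\|\cdot\|_2$.

\begin{proposition}\label{prop:hs}
For every compact normal operator $K$ on $\mathcal H$ and every projection $P$,
\[
\|PK(I-P)\|_2=\|(I-P)KP\|_2\in[0,\infty].
\]
Hence, if $PK(I-P)$ is a quasiaffinity, then $(I-P)KP\neq0$; and if $(I-P)KP$ has finite rank, then $PK(I-P)$ is a Hilbert--Schmidt operator.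
\end{proposition}

So a subspace invariant under a compact normal operator $K$ is also invariant under $K^*$. It is tempting to guess that this survives in an approximate form: if $K$ leaves $M$ invariant up to finitely many dimensions, then $K^*$ should map at least one nonzero vector of $M$ into $M$, or $K$ should map a nonzero vector of $M^\perp$ into $M^\perp$. The following question, posed in \cite{MRZ}, asks whether this guess can fail.

\begin{quote}
Do there exist a compact normal operator $K$ on $\mathcal H$ and a projection $P$ such that $\operatorname{rank}(I-P)KP<\infty$ and $PK(I-P)$ is a quasiaffinity?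
\end{quote}

The answer is yes, with rank one, which by Proposition~\ref{prop:hs} is the least possible rank.

\begin{theorem}\label{thm:answer}
Let $(a_n)$ and $(b_n)$ be sequences of positive numbers strictly decreasing to $0$, and let $K$ be the compact normal operator given by $Ke_n=a_ne_n$, $Kf_n=ib_nf_n$ on an orthonormal basis $\{e_n\}\cup\{f_n\}$ of $\mathcal H$. There is a projection $P$ such that $\operatorname{rank}(I-P)KP=1$ and $PK(I-P)$ is a quasiaffinity.
\end{theorem}

One may take $a_n=b_n=1/n$; the singular values of $K$ may also decay as fast as one wishes. What matters is the position of the eigenvalues in the plane, not their size. With the eigenvalues on the real axis alone, $K$ is self-adjoint and no such $P$ exists. More generally, if $\bar\lambda\,p(\lambda)=q(\lambda)$ for all eigenvalues $\lambda$, where $p,q$ are polynomials, then $K^*p(K)=q(K)$; the adjoint behaves like a rational function of $K$, and one expects almost-invariance to pass from $K$ to $K^*$. This leads to the following definition.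

\begin{definition}\label{def:generic}
A set $\Lambda\subset\mathbb C$ is \emph{generic} if the only polynomials $p,q\in\mathbb C[z]$ with $\bar\lambda\,p(\lambda)=q(\lambda)$ for all $\lambda\in\Lambda$ are $p=q=0$.
\end{definition}

A set containing a generic set is generic.

\begin{example}\label{ex:generic}
\begin{itemize}
\item[(a)] A line $\bar z-\bar z_0=e^{-2i\theta}(z-z_0)$ is not generic: take $p=1$. A circle $(\bar z-\bar z_0)(z-z_0)=\rho^2$ is not generic: take $p=z-z_0$ and $q=\bar z_0(z-z_0)+\rho^2$.
\item[(b)] If $\Lambda$ is generic and $F$ is finite, then $\Lambda\setminus F$ is generic. Indeed, if $\bar zp=q$ on $\Lambda\setminus F$ and $g=\prod_{s\in F}(z-s)$, then $\bar z\,pg=qg$ on $\Lambda$, so $pg=qg=0$ and $p=q=0$. Since the empty set is not generic, every generic set is infinite.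
\item[(c)] The set $\{a_n\}\cup\{ib_n\}$ of Theorem~\ref{thm:answer} is generic. Suppose $\bar zp=q$ on it. At the points $a_n$ we have $\bar z=z$, so the polynomial $zp-q$ has infinitely many zeros and $q=zp$. At the points $ib_n$ we have $\bar z=-z$, so $q=-zp$. Hence $p=q=0$. This set does satisfy $\bar z^2=z^2$; only relations of degree at most one in $\bar z$ are excluded.
\end{itemize}
\end{example}

Theorem~\ref{thm:answer} is the case $\Lambda=\{a_n\}\cup\{ib_n\}$ of the next theorem, in which $K$ need not be compact.

\begin{theorem}\label{thm:construction}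
Let $\Lambda\subset\mathbb C$ be a bounded countable generic set, and let $K$ be the diagonal operator $Ke_\lambda=\lambda e_\lambda$ on $\ell^2(\Lambda)$. There is a projection $P$ such that $\operatorname{rank}(I-P)KP=1$ and $PK(I-P)$ is a quasiaffinity.
\end{theorem}

For injective compact normal operators, genericity and a bound on multiplicities are the only conditions. We write $\sigma_p(K)$ for the set of eigenvalues of $K$.

\begin{theorem}\label{thm:classification}
Let $K$ be an injective compact normal operator on $\mathcal H$ and let $r\ge1$ be an integer. The following are equivalent: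
\begin{itemize}
\item[(1)] there is a projection $P$ such that $\operatorname{rank}(I-P)KP=r$ and $PK(I-P)$ is a quasiaffinity;
\item[(2)] every eigenvalue of $K$ has multiplicity at most $r$, and $\sigma_p(K)$ is generic.
\end{itemize}
If the compact normal operator $K$ is not assumed injective, then (1) still implies that every nonzero eigenvalue has multiplicity at most $r$ and that $\sigma_p(K)$ is generic; and (2), which now includes $\dim\ker K\le r$, still implies (1).
\end{theorem}

We do not claim a complete classification when $\dim\ker K>r$. For an injective compact normal $K$ with simple eigenvalues, condition (2) does not depend on $r$, so a suitable projection exists for some finite rank if and only if it exists for rank one, and this happens if and only if $\sigma_p(K)$ is generic. By Example~\ref{ex:generic}(a),(b) there is none when all but finitely many eigenvalues lie on one line or one circle.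

Proposition~\ref{prop:hs} is proved in Section~\ref{sec:hs} and is not used afterwards. Section~\ref{sec:finite} solves the finite-dimensional version of the problem, starting from a $4\times4$ matrix. Sections~\ref{sec:exhaust} and~\ref{sec:limit} show that finite-dimensional solutions can be nested and passed to the limit, which proves Theorem~\ref{thm:construction}. Theorem~\ref{thm:classification} is proved in Section~\ref{sec:classification}.

\section{The Hilbert--Schmidt norms of the corners}\label{sec:hs}

For an operator $T$ between Hilbert spaces, $\|T\|_2^2=\sum_e\|Te\|^2$, the sum over an orthonormal basis of the domain. The value in $[0,\infty]$ does not depend on the basis, $\|T\|_2=\|T^*\|_2$, and $\|T\|_2<\infty$ if $T$ has finite rank.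

Comparing the upper left entries in $K^*K=KK^*$ gives $A^*A+C^*C=AA^*+BB^*$, so for $e\in M$
\begin{equation}\label{eq:entry}
\|B^*e\|^2=\|Ae\|^2-\|A^*e\|^2+\|Ce\|^2 .
\end{equation}
If $A$ is Hilbert--Schmidt, summing over a basis of $M$ and canceling $\|A\|_2^2=\|A^*\|_2^2$ finishes the proof. In general both of these are infinite, and we must control the partial sums of $\|Ae\|^2-\|A^*e\|^2$. To bound them above, we choose the basis that makes the partial sums of $\|A^*e\|^2$ as large as possible.

Since $A$ is compact, $A^*A$ and $AA^*$ are compact and positive and have the same nonzero eigenvalues with multiplicity. List these as $s_1^2\ge s_2^2\ge\cdots$, followed by zeros if there are finitely many; then $s_j\to0$. We use Ky Fan's inequality: for every orthonormal set $\mathcal E\subset M$ of $N$ vectors,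
\begin{equation}\label{eq:kyfan}
\sum_{e\in\mathcal E}\|Ae\|^2\le s_1^2+\dots+s_N^2 .
\end{equation}
To see it, let $g_j$ be orthonormal eigenvectors of $A^*A$ for the nonzero $s_j^2$, and put $w_j=\sum_{e\in\mathcal E}|\langle e,g_j\rangle|^2$, with $w_j=0$ when $s_j=0$. The left side is $\sum_js_j^2w_j$. By Bessel's inequality $w_j\le1$ and $\sum_jw_j\le N$, so
\[
\sum_js_j^2w_j-\sum_{j\le N}s_j^2=\sum_{j\le N}s_j^2(w_j-1)+\sum_{j>N}s_j^2w_j\le s_N^2\Big(\sum_jw_j-N\Big)\le0 .
\]

\begin{proof}[Proof of Proposition~\ref{prop:hs}]
Fix an orthonormal basis of $M$ consisting of eigenvectors of $AA^*$. Let $F_n$ consist of basis vectors for the $n$ largest nonzero eigenvalues (all of them if there are fewer than $n$), with $F_1\subset F_2\subset\cdots$, and let $G$ be a finite set of basis vectors in $\ker AA^*=\ker A^*$. Then $\sum_{e\in F_n\cup G}\|A^*e\|^2=\sum_{j\le n}s_j^2$, while $\sum_{e\in F_n\cup G}\|Ae\|^2\le\sum_{j\le n+|G|}s_j^2$ by \eqref{eq:kyfan}. Summing \eqref{eq:entry},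
\[
\sum_{e\in F_n\cup G}\|B^*e\|^2\le\sum_{n<j\le n+|G|}s_j^2+\|C\|_2^2\le|G|\,s_{n+1}^2+\|C\|_2^2 .
\]
Let $n\to\infty$ with $G$ fixed, so that $|G|\,s_{n+1}^2\to0$, and then let $G$ exhaust the basis vectors in $\ker AA^*$. This gives $\|B\|_2=\|B^*\|_2\le\|C\|_2$. The operator $K^*$ is compact and normal, with upper corner $C^*$ and lower corner $B^*$, so the same inequality gives $\|C\|_2\le\|B\|_2$.

If $C=0$ then $B=0$, which is not a quasiaffinity because $\mathcal H\ne0$. If $C$ has finite rank, then $\|B\|_2=\|C\|_2<\infty$.
\end{proof}

Compactness cannot be dropped. For the unitary $Ue_n=e_{n+1}$ on $\ell^2(\mathbb Z)$ and $M$ the closed span of $e_0,e_1,\dots$, we have $C=0$, while $Be_{-1}=e_0$.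

\section{The finite-dimensional model}\label{sec:finite}

Let $S\subset\mathbb C$ be a set of $2n$ points and let $K_S$ be the diagonal operator $K_Se_s=se_s$ on $\ell^2(S)=\mathbb C^S$. We look for an $n$-dimensional subspace $M$ for which $C$ has rank one and the $n\times n$ corner $B$ is invertible. There is a natural way to make $C$ have rank at most one: take a vector $w$ and its \emph{Krylov space}
\[
M=\operatorname{span}\{w,K_Sw,\dots,K_S^{n-1}w\}=\{p(K_S)w:\deg p\le n-1\},
\]
since $K_S$ maps every spanning vector but the last into $M$. For $n=1$ both corners are $1\times1$ and there is no contrast between them. The first interesting case is $n=2$.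

\begin{example}\label{ex:four}
Let $\omega=e^{2\pi i/3}$, $S=\{0,1,\omega,\omega^2\}$, $K=K_S=\operatorname{diag}(0,1,\omega,\omega^2)$, and $w=(t,1,1,1)$ with $t>0$. Put $\tau=\sqrt{3+t^2}$. Because $1+\omega+\omega^2=0$, the vectors
\[
e_1=\frac{(t,1,1,1)}{\tau},\quad e_2=\frac{(0,1,\omega,\omega^2)}{\sqrt3},\quad f_1=\frac{(0,1,\omega^2,\omega)}{\sqrt3},\quad f_2=\frac{(-3,t,t,t)}{\sqrt3\,\tau}
\]
are orthonormal, and $e_1,e_2$ span $M=\operatorname{span}\{w,Kw\}$. Multiplying coordinatewise by $(0,1,\omega,\omega^2)$ gives $Ke_1=\frac{\sqrt3}{\tau}e_2$, $Ke_2=f_1$, $Kf_2=\frac t\tau e_2$, and $Kf_1=\frac{1}{\sqrt3}(0,1,1,1)=\frac{\sqrt3}{\tau}e_1+\frac t\tau f_2$. In the basis $e_1,e_2,f_1,f_2$,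
\[
K=\left(\begin{array}{cc|cc}0&0&\sqrt3/\tau&0\\ \sqrt3/\tau&0&0&t/\tau\\ \hline 0&1&0&0\\ 0&0&t/\tau&0\end{array}\right).
\]
So $C$ has rank one and $B$ is invertible, with $\|B\|_2^2=(3+t^2)/\tau^2=1=\|C\|_2^2$. The corner $B$ is invertible for every $t>0$, although $\|B^{-1}\|\to\infty$ as $t\to0$.
\end{example}

That invertibility did not depend on the weight $t$ is a general fact: it depends on $S$ alone. For $n\ge1$ let
\[
W_n=\{\bar z\,p(z)-q(z): p,q\in\mathbb C[z],\ \deg p\le n-1,\ \deg q\le n-1\},
\]
a space of functions on $\mathbb C$. The plane is generic by Example~\ref{ex:generic}(c), so $\bar zp-q$ is the zero function only if $p=q=0$. Hence $\dim W_n=2n$, and $\Lambda$ is generic if and only if no nonzero element of $\bigcup_nW_n$ vanishes on $\Lambda$. Also $W_n\subset W_{n+1}$.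

\begin{definition}\label{def:unisolvent}
A set $S\subset\mathbb C$ of $2n$ points is \emph{unisolvent} if no nonzero $f\in W_n$ vanishes on $S$; equivalently, if the evaluation map $W_n\to\mathbb C^S$ is bijective.
\end{definition}

Any two distinct points form a unisolvent set, because $a\bar z-b$ vanishes at two points only if $a=b=0$. Four points form a unisolvent set if and only if they do not lie on one line or circle. Indeed, with $z=x+iy$, the space $W_2$ is the complex span of $1,\ x,\ y,\ x^2+y^2$. If a nonzero element vanishes on $S$, then so does its real or imaginary part, a nonzero real combination of these four functions, whose zero set is a line, a circle, a point or empty. The converse is Example~\ref{ex:generic}(a). In Example~\ref{ex:four}, the only circle through $1,\omega,\omega^2$ misses $0$.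

\begin{lemma}\label{lem:krylov}
Let $|S|=2n$, let $w\in\mathbb C^S$ have all entries nonzero, and let $P$ be the projection onto the Krylov space $M$ of $w$. Then $\dim M=n$ and $\operatorname{rank}(I-P)K_SP=1$. The corner $PK_S(I-P)\colon M^\perp\to M$ is invertible if and only if $S$ is unisolvent.
\end{lemma}

\begin{proof}
The vector $g(K_S)w$ has entries $g(s)w_s$, so it vanishes only if the polynomial $g$ vanishes at the $2n$ points of $S$. Thus $g\mapsto g(K_S)w$ is injective on polynomials of degree at most $2n-1$. It follows that $\dim M=n$ and $K_S^nw\notin M$, so the range of $(I-P)K_SP$ is spanned by the nonzero vector $(I-P)K_S^nw$.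

Since $\dim M=\dim M^\perp=n$, the corner $B$ is invertible if and only if $B^*$ is injective, which is (Q1). Let $x=p(K_S)w\in M$. Then $K_S^*x\in M$ means that $\bar s\,p(s)w_s=q(s)w_s$ for all $s\in S$ and some $q$ of degree at most $n-1$. The weights cancel, and the condition is that $\bar zp-q\in W_n$ vanishes on $S$. If $S$ is unisolvent, this forces $p=0$ and $x=0$. If $S$ is not unisolvent, some nonzero $\bar zp-q\in W_n$ vanishes on $S$; then $p\ne0$, since otherwise $q\neq0$ would have $2n$ zeros, and $x=p(K_S)w\neq0$ violates (Q1).
\end{proof}

Two obvious ways of passing to infinite dimensions fail. An infinite direct sum of such blocks has $B$ a quasiaffinity but $C$ of infinite rank. The closed span of all the vectors $K^jw$ is invariant, so $C=0$. We need models of growing size, each close to its predecessor, with a rank-one defect throughout. For this a different basis of the Krylov space is better. Let $u\in\mathbb C^S$ have nonzero entries, let $Z\subset\mathbb C\setminus S$ be a set of $n$ points, called \emph{poles}, and put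
\[
r_\mu=(K_S-\mu)^{-1}u=\Big(\frac{u_s}{s-\mu}\Big)_{s\in S}\quad(\mu\in Z),\qquad M(u,Z)=\operatorname{span}\{r_\mu:\mu\in Z\}.
\]
The identity $K_Sr_\mu=u+\mu r_\mu$ shows that all the vectors $r_\mu$ leave $M(u,Z)$ in the same direction $u$, however many poles there are. Moreover, a pole very close to a point $t\in S$ gives a vector $r_\mu$ that is nearly a multiple of $e_t$. So one can enlarge the space by a vector that is almost an eigenvector, which disturbs the corners very little.

\begin{lemma}\label{lem:poles}
Let $S$ be unisolvent with $|S|=2n$, let $u$, $Z$ be as above, and let $P$ be the projection onto $M=M(u,Z)$. The vectors $r_\mu$, $\mu\in Z$, form a basis of $M$, the corner $(I-P)K_SP$ has rank one, and $PK_S(I-P)\colon M^\perp\to M$ is invertible.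
\end{lemma}

\begin{proof}
Let $m=\prod_{\mu\in Z}(z-\mu)$, $m_\mu=m/(z-\mu)$, and $w=m(K_S)^{-1}u$, whose entries $u_s/m(s)$ are nonzero. Then $r_\mu=m_\mu(K_S)w$. The polynomial $m_\mu$ vanishes on $Z\setminus\{\mu\}$ and not at $\mu$, so the $n$ polynomials $m_\mu$ are linearly independent and form a basis of the polynomials of degree at most $n-1$. Hence $M$ is the Krylov space of $w$. By Lemma~\ref{lem:krylov} it has dimension $n$, so the $n$ vectors $r_\mu$ form a basis, and the corners are as stated.
\end{proof}

\section{Exhausting a generic set by unisolvent sets}\label{sec:exhaust}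

The finite models live on unisolvent sets, and a subset of even size of a generic set need not be unisolvent: the points $1,\frac12,i,\frac i2$ of $\{1/n\}\cup\{i/n\}$ lie on the circle $x^2+y^2-\frac32x-\frac32y+\frac12=0$. Genericity does provide enough unisolvent subsets. For $\lambda\in\mathbb C$ let $\operatorname{ev}_\lambda$ be the functional $f\mapsto f(\lambda)$. We use that a family of linear functionals on a finite-dimensional space $V$ spans $V^*$ if and only if its members have no common nonzero null vector. Thus, if $\Lambda$ is generic, the functionals $\operatorname{ev}_\lambda$, $\lambda\in\Lambda$, span $W_N^*$ for every $N$; and a set $S$ of $2N$ points is unisolvent if and only if $\{\operatorname{ev}_s:s\in S\}$ is a basis of $W_N^*$.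

\begin{lemma}\label{lem:exhaust}
If $\Lambda$ is countable and generic, there are finite unisolvent sets $S_1\subsetneq S_2\subsetneq\cdots$ with $\bigcup_jS_j=\Lambda$.
\end{lemma}

\begin{proof}
Let $S_1$ consist of any two points of $\Lambda$. Suppose $S\subset\Lambda$ is unisolvent with $|S|=2n$, and let $\lambda\in\Lambda\setminus S$. We find a unisolvent $S'\subset\Lambda$ containing $S\cup\{\lambda\}$. The point is to pass to a space $W_N$ large enough to separate the prescribed point $\lambda$ from $S$, and $N=2n+1$ will do. The functionals $\operatorname{ev}_s$, $s\in S$, are linearly independent on $W_n$, hence on $W_N\supset W_n$. The polynomial $g=\prod_{s\in S}(z-s)$ has degree $2n=N-1$, so it lies in $W_N$; it vanishes on $S$ and not at $\lambda$. Therefore $\operatorname{ev}_\lambda$ is not in the span of the $\operatorname{ev}_s$ on $W_N$. The independent family $\{\operatorname{ev}_t:t\in S\cup\{\lambda\}\}$ extends, within the spanning family $\{\operatorname{ev}_t:t\in\Lambda\}$, to a basis $\{\operatorname{ev}_t:t\in S'\}$ of $W_N^*$. Then $|S'|=2N$ and $S'$ is unisolvent. Repeat this step, each time taking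 for $\lambda$ the first point not yet included in a fixed enumeration of the infinite set $\Lambda$.
\end{proof}

\section{Nested models and their limit}\label{sec:limit}

We prove Theorem~\ref{thm:construction}. Fix sets $S_j$ as in Lemma~\ref{lem:exhaust}, with $|S_j|=2n_j$; this is the only use of genericity. Let $H_j=\operatorname{span}\{e_\lambda:\lambda\in S_j\}$, let $Q_j$ be the projection onto $H_j$, and let $K_j=K|_{H_j}=K_{S_j}$. For $\Delta\subset\Lambda$ let $E_\Delta$ be the projection onto the closed span of $\{e_\lambda:\lambda\in\Delta\}$; it commutes with $K$ and $K^*$.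

From $H_j$ to $H_{j+1}$ the dimension grows by $2k_j$, where $k_j=n_{j+1}-n_j$, and the model subspace must grow by $k_j$. So we split $\Delta_j=S_{j+1}\setminus S_j$ arbitrarily as $\Delta_j^+\sqcup\Delta_j^-$ with $|\Delta_j^\pm|=k_j$. The new basis vectors indexed by $\Delta_j^+$ will approximately join the subspace, and those indexed by $\Delta_j^-$ its complement.

A \emph{datum at stage $j$} is a pair $(u,Z)$, where $u\in H_j$ has all entries nonzero and $Z\subset\mathbb C\setminus\Lambda$ has $n_j$ points. The poles must avoid all of $\Lambda$, not only $S_j$, because they are kept at all later stages.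

\begin{lemma}\label{lem:extend}
Let $(u,Z)$ be a datum at stage $j$, let $P_j$ be the projection of $H_j$ onto $M(u,Z)$, and let $\varepsilon>0$. There is a datum $(u',Z')$ at stage $j+1$ such that the projection $P_{j+1}$ of $H_{j+1}$ onto $M(u',Z')$ satisfies
\[
\|P_{j+1}-P_j\oplus E_{\Delta_j^+}\|<\varepsilon\quad\text{on } H_{j+1}=H_j\oplus E_{\Delta_j}H_{j+1}.
\]
\end{lemma}

\begin{proof}
Let $\Delta_j^+=\{t_1,\dots,t_k\}$. For $\delta>0$ put $u'_s=u_s$ for $s\in S_j$, $u'_t=\delta$ for $t\in\Delta_j$, $\mu_l=t_l-\delta^2$, and $Z'=Z\cup\{\mu_1,\dots,\mu_k\}$. The new weights are small, so that the old vectors barely change; the new poles are closer still to the points $t_l$, so that the entry $\delta/\delta^2$ dominates in the new vectors. The $\mu_l$ are distinct, and they avoid the countable set $\Lambda\cup Z$ for all but countably many $\delta$. For the remaining $\delta$, the pair $(u',Z')$ is a datum at stage $j+1$, and we let $\delta\to0$ through such values. By Lemma~\ref{lem:poles}, the following vectors form a basis of $M(u',Z')$, where $r'_\mu=(K_{j+1}-\mu)^{-1}u'$.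
\begin{itemize}
\item For $\mu\in Z$, the vector $r'_\mu$ has entries $u_s/(s-\mu)$ on $S_j$ and $\delta/(t-\mu)$ on $\Delta_j$. It converges to $r_\mu\oplus0$.
\item For $1\le l\le k$, the vector $\delta\,r'_{\mu_l}$ has entry $\delta\cdot\delta/\delta^2=1$ at $t_l$, entries $\delta u_s/(s-t_l+\delta^2)$ at $s\in S_j$, and entries $\delta^2/(t-t_l+\delta^2)$ at $t\in\Delta_j\setminus\{t_l\}$. It converges to $e_{t_l}$.
\end{itemize}
The limits form a basis of $M(u,Z)\oplus\operatorname{span}\{e_{t_1},\dots,e_{t_k}\}$, the range of $P_j\oplus E_{\Delta_j^+}$. If $X$ is a matrix with linearly independent columns, the projection onto their span is $X(X^*X)^{-1}X^*$, which is continuous in $X$ on the set of such matrices. Hence $P_{j+1}\to P_j\oplus E_{\Delta_j^+}$ in norm as $\delta\to0$.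
\end{proof}

Two difficulties remain. First, the projections $P_j$, extended by zero, have strictly increasing ranks and do not converge in norm. We correct for this by adding in advance the coordinate projection
\[
R_j=E_{\Delta_j^+\cup\Delta_{j+1}^+\cup\cdots}
\]
onto the basis vectors that are still to join; it commutes with $K$ and contributes nothing to the corners. Second, injectivity does not pass to norm limits, and the corners of the models cannot be expected to be uniformly invertible; for compact $K$ the limit $B$ is compact. What saves the argument is the order of the choices: the lower bound for the $j$th corner is known before the later perturbations are chosen, so their sum can be made small compared with it.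

We shall use that for projections $P,P'$ and any operator $T$,
\begin{equation}\label{eq:corner}
\|(I-P')TP'-(I-P)TP\|\le2\|T\|\,\|P-P'\|,
\end{equation}
because the difference equals $(I-P')T(P'-P)+(P-P')TP$. Replacing $P,P'$ by $I-P,I-P'$ gives the same bound for $\|P'T(I-P')-PT(I-P)\|$.

\begin{proof}[Proof of Theorem~\ref{thm:construction}]
\emph{The construction.} We choose data at stages $1,2,\dots$ in turn. Given the datum at stage $j$, let $M_j\subset H_j$ be its subspace, $P_j$ the projection of $H_j$ onto $M_j$, and $B_j=P_jK_j(I-P_j)$, $C_j=(I-P_j)K_jP_j$ the corners of $K_j$, with $I$ the identity of $H_j$. By Lemma~\ref{lem:poles}, $C_j$ has rank one and $B_j\colon H_j\ominus M_j\to M_j$ is invertible. Put $\gamma_j=\|B_j^{-1}\|^{-1}=\|(B_j^*)^{-1}\|^{-1}>0$, so that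
\begin{equation}\label{eq:below}
\|B_j^*v\|\ge\gamma_j\|P_jv\|,\qquad\|B_jv\|\ge\gamma_j\|(I-P_j)v\|\qquad(v\in H_j).
\end{equation}
Start with any datum at stage $1$ and put $c=\|C_1\|>0$. Having constructed stages $1,\dots,j$, obtain stage $j+1$ from Lemma~\ref{lem:extend} with
\[
\varepsilon_j=\frac{2^{-j-1}\min(\gamma_1,\dots,\gamma_j,c)}{1+\|K\|}.
\]
Let $\tilde P_j=P_j\oplus R_j$ on $\ell^2(\Lambda)=H_j\oplus H_j^\perp$. Since $R_j=E_{\Delta_j^+}+R_{j+1}$, with respect to $H_{j+1}\oplus H_{j+1}^\perp$ we have $\tilde P_j=(P_j\oplus E_{\Delta_j^+})\oplus R_{j+1}$, and so $\|\tilde P_{j+1}-\tilde P_j\|<\varepsilon_j$. The sequence $\tilde P_j$ therefore converges in norm, the limit $P$ is a projection, and since the minimum in $\varepsilon_l$ is at most $\min(\gamma_j,c)$ for $l\ge j$,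
\begin{equation}\label{eq:rate}
\|P-\tilde P_j\|\le\sum_{l\ge j}\varepsilon_l\le\frac{2^{-j}\min(\gamma_j,c)}{1+\|K\|}.
\end{equation}
The space $H_j$ reduces $K$ and $\tilde P_j$, and on $H_j^\perp$ the projection $R_j$ commutes with $K$ and $K^*$, so that $(I-R_j)KR_j$, $R_jK(I-R_j)$ and $(I-R_j)K^*R_j$ vanish. Hence
\begin{equation}\label{eq:blocks}
(I-\tilde P_j)K\tilde P_j=C_jQ_j,\qquad\tilde P_jK(I-\tilde P_j)=B_jQ_j,\qquad(I-\tilde P_j)K^*\tilde P_j=B_j^*Q_j .
\end{equation}

\emph{The lower corner has rank one.} By \eqref{eq:corner} and \eqref{eq:blocks}, $C=(I-P)KP$ is the norm limit of the rank-one operators $C_jQ_j$. If $Cx_1,Cx_2$ were linearly independent, their Gram determinant would be nonzero, and so would that of $C_jQ_jx_1,C_jQ_jx_2$ for large $j$, which is impossible. So $\operatorname{rank}C\le1$. By \eqref{eq:corner} and \eqref{eq:rate} with $j=1$,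
\[
\|C-C_1Q_1\|\le2\|K\|\,\frac{c/2}{1+\|K\|}<c=\|C_1Q_1\|,
\]
so $C\ne0$. (For compact $K$ this would also follow from Proposition~\ref{prop:hs}; the constant $c$ covers the noncompact case.)

\emph{Condition (Q1).} Let $x\in\operatorname{ran}P$ with $K^*x\in\operatorname{ran}P$, so that $(I-P)K^*Px=0$. By \eqref{eq:below}, \eqref{eq:blocks}, \eqref{eq:corner} and \eqref{eq:rate},
\[
\gamma_j\|P_jQ_jx\|\le\|(I-\tilde P_j)K^*\tilde P_jx-(I-P)K^*Px\|\le2\|K\|\,\|P-\tilde P_j\|\,\|x\|\le2^{1-j}\gamma_j\|x\| .
\]
The factor $\gamma_j$ cancels, and $P_jQ_jx\to0$. On the other hand $P_jQ_j=Q_j\tilde P_j$ and $Px=x$, so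
\[
\|P_jQ_jx-x\|\le\|Q_j(\tilde P_j-P)x\|+\|Q_jx-x\|\to0,
\]
because $\bigcup_jS_j=\Lambda$ gives $Q_jx\to x$. Hence $x=0$.

\emph{Condition (Q2).} Let $y\in\operatorname{ran}(I-P)$ with $Ky\in\operatorname{ran}(I-P)$, so that $PK(I-P)y=0$. The second inequality in \eqref{eq:below}, the second identity in \eqref{eq:blocks} and the upper-corner form of \eqref{eq:corner} give
\[
\gamma_j\|(I-P_j)Q_jy\|\le\|\tilde P_jK(I-\tilde P_j)y-PK(I-P)y\|\le2^{1-j}\gamma_j\|y\| ,
\]
so $(I-P_j)Q_jy\to0$. Also $(I-P_j)Q_jy=Q_j(I-\tilde P_j)y=Q_jy+Q_j(P-\tilde P_j)y\to y$, since $Py=0$. Hence $y=0$.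

Thus $PK(I-P)$ is a quasiaffinity.
\end{proof}

\section{The classification}\label{sec:classification}

Throughout this section $K$ is a compact normal operator on $\mathcal H$, not assumed injective. By the spectral theorem, $\mathcal H$ is the orthogonal sum of the eigenspaces of $K$, those for nonzero eigenvalues are finite-dimensional, and $\sigma_p(K)$ is countable and bounded. Normality gives $\|(K-\lambda)x\|=\|(K^*-\bar\lambda)x\|$, so $\ker(K-\lambda)=\ker(K^*-\bar\lambda)$. We prove the two implications in the last sentence of Theorem~\ref{thm:classification}; when $K$ is injective, $0$ is not an eigenvalue and they give the equivalence of (1) and (2).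

\subsection*{Sufficiency}
To obtain rank $r$ we write $K$ as a direct sum of $r$ operators with simple eigenvalues and apply Theorem~\ref{thm:construction} to each. Every summand needs a generic set of eigenvalues, and a simple eigenvalue of $K$ can be given to one summand only. So we need disjoint generic sets.

\begin{lemma}\label{lem:disjoint}
A countable generic set $\Lambda$ contains $r$ pairwise disjoint generic subsets, for every $r\ge1$.
\end{lemma}

\begin{proof}
We choose pairwise disjoint finite sets $F_1,F_2,\dots\subset\Lambda$ such that no nonzero $f\in W_n$ vanishes on $F_n$. Given $F_1,\dots,F_{n-1}$, the set $\Lambda\setminus(F_1\cup\dots\cup F_{n-1})$ is generic by Example~\ref{ex:generic}(b), so the evaluations at its points span $W_n^*$, and finitely many of them already do; let $F_n$ be the corresponding set of points. For $1\le k\le r$ let $G_k$ be the union of the $F_n$ with $n\equiv k\pmod r$. A nonzero $f\in W_n$ lies in $W_{n'}$ for some $n'\ge n$ with $n'\equiv k\pmod r$, so it does not vanish on $F_{n'}\subset G_k$. Thus each $G_k$ is generic.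
\end{proof}

\begin{proof}[Proof that (2) implies (1)]
Let $\Lambda=\sigma_p(K)$ be generic, with each $\lambda\in\Lambda$ of multiplicity $d(\lambda)\le r$, including $\lambda=0$ if it occurs. Let $G_1,\dots,G_r\subset\Lambda$ be disjoint generic sets. For each $\lambda$ choose $J(\lambda)\subset\{1,\dots,r\}$ with $|J(\lambda)|=d(\lambda)$ and $k\in J(\lambda)$ if $\lambda\in G_k$. This is possible because $\lambda$ lies in at most one $G_k$ and $1\le d(\lambda)\le r$. The set $\Lambda_k=\{\lambda:k\in J(\lambda)\}$ contains $G_k$, so it is generic, and it is bounded and countable. Index an orthonormal basis of $\ker(K-\lambda)$ as $\{e_{\lambda,k}:k\in J(\lambda)\}$, and let $\mathcal H^{(k)}$ be the closed span of $\{e_{\lambda,k}:\lambda\in\Lambda_k\}$. Then $\mathcal H=\bigoplus_{k=1}^r\mathcal H^{(k)}$ and $K=\bigoplus_kK^{(k)}$, where $K^{(k)}$ is the diagonal operator of Theorem~\ref{thm:construction} for $\Lambda_k$. Let $P^{(k)}$ be the projection given by that theorem and $P=\bigoplus_kP^{(k)}$. Then $(I-P)KP$ is a direct sum of $r$ operators of rank one, so it has rank $r$. The corner $PK(I-P)$ and its adjoint are direct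 sums of injective operators, so $PK(I-P)$ is a quasiaffinity.
\end{proof}

\subsection*{Necessity of the bound on multiplicities}
Assume (1): $C$ has rank $r$, and (Q1), (Q2) hold. Let $\lambda\ne0$ be an eigenvalue, $E=\ker(K-\lambda)=\ker(K^*-\bar\lambda)$, and $d=\dim E<\infty$. We show $d\le r$. The idea is that $K-\lambda$ maps $\ker C$, of codimension $r$ in $M$, injectively into $M\cap E^\perp$, of codimension $d$ in $M$. If $M$ were finite-dimensional, counting dimensions would give $d\le r$. In infinite dimensions the count is supplied by the Fredholm alternative: if $A$ is compact on $M$ and $\lambda\neq0$, then $\ker(A-\lambda)$ and $M/\operatorname{ran}(A-\lambda)$ have the same finite dimension.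

If $x\in E\cap M$, then $K^*x=\bar\lambda x\in M$, so $x=0$ by (Q1). If $y\in E\cap M^\perp$, then $Ky=\lambda y\in M^\perp$, so $y=0$ by (Q2). The latter says that $P$ is injective on $E$, so $\dim PE=d$. For $x\in M$ and $e\in E$ we have $\langle x,e\rangle=\langle x,Pe\rangle$, so $M\cap E^\perp=M\ominus PE$ has codimension $d$ in $M$.

Let $M_1=\ker C\subset M$, of codimension $r$, and $T=A-\lambda$ on $M$. For $x\in M_1$ we have $Kx=Ax$, so $Tx=(K-\lambda)x$. This vector lies in $M$, and it is orthogonal to $\ker(K^*-\bar\lambda)=E$. Hence $TM_1\subset M\cap E^\perp$, and $TM_1$ has codimension at least $d$ in $M$.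

On the other hand, the codimension of $TM_1$ is exactly $r$. Let $N=\ker T$ and $\nu=\dim N=\dim M/TM$. If $x\in N\cap M_1$, then $(K-\lambda)x=0$, so $x\in E\cap M=0$. Therefore $M_1+N$ is a direct sum, of codimension $r-\nu$ in $M$. The map $T$ induces an isomorphism $M/(M_1+N)\to TM/TM_1$, since $Tx\in TM_1$ if and only if $x\in M_1+N$. So $TM_1$ has codimension $r-\nu$ in $TM$ and $(r-\nu)+\nu=r$ in $M$. Hence $d\le r$.

For $\lambda=0$ the Fredholm alternative is not available, and this argument gives no bound on $\dim\ker K$. This is the only place where injectivity of $K$ matters in Theorem~\ref{thm:classification}.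

\subsection*{Necessity of genericity}
Assume (1), and suppose that $\bar zp=q$ on $\sigma_p(K)$ with $(p,q)\ne(0,0)$. If $p=0$, then $q\neq0$ vanishes on $\sigma_p(K)$ and we replace the pair by $(q,0)$. So we may assume $p\ne0$. On an eigenvector with eigenvalue $\lambda$, the operator $K^*p(K)-q(K)$ acts as $\bar\lambda p(\lambda)-q(\lambda)=0$, and the eigenvectors span a dense subspace, so $K^*p(K)=q(K)$.

First, almost-invariance passes to polynomials in $K$: for every polynomial $g$, the operator $(I-P)g(K)P$ has finite rank. It is enough to treat $g=z^j$. The case $j=0$ gives the zero operator, and inserting $I=P+(I-P)$ gives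
\[
(I-P)K^{j+1}P=[(I-P)KP]\,K^jP+(I-P)K\,[(I-P)K^jP],
\]
where the first bracket is $C$ and the second has finite rank by induction.

Next we use the relation to transfer this to $B^*$. Inserting $I=P+(I-P)$ between $K^*$ and $p(K)$,
\[
(I-P)q(K)P=(I-P)K^*p(K)P=B^*\,[Pp(K)P]+(I-P)K^*\,[(I-P)p(K)P].
\]
The left side and the last term have finite rank, so $B^*[Pp(K)P]$ has finite rank. Since $B^*$ is injective on $M$, it maps the range of $Pp(K)P$ injectively into a finite-dimensional space, so $Pp(K)P$ has finite rank. Then so does $p(K)P=Pp(K)P+(I-P)p(K)P$. Thus $L=M\cap\ker p(K)$ has finite codimension in $M$, and since $M$ is infinite-dimensional (Section~\ref{sec:intro}), so is $L$.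

Finally, $p(K)$ acts on $\ker(K-\lambda)$ as the scalar $p(\lambda)$, so $\ker p(K)$ is the orthogonal sum of the spaces $\ker(K-\lambda)$ over the finitely many zeros $\lambda$ of $p\ne0$. The summands with $\lambda\ne0$ are finite-dimensional; let $F$ be their sum. The projection onto $F$ is not injective on the infinite-dimensional space $L$, and a vector of $\ker p(K)$ orthogonal to $F$ lies in $\ker K$. So there is a nonzero $x\in M\cap\ker K$. By normality $K^*x=0\in M$, which contradicts (Q1). Hence $\sigma_p(K)$ is generic, and the proof of Theorem~\ref{thm:classification} is complete.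

\begin{thebibliography}{1}

\bibitem{MRZ}
L.~W. Marcoux, H.~Radjavi, and Y.~Zhang, \emph{Normal operators with highly incompatible off-diagonal corners}, arXiv:1908.07024 (2019).

\end{thebibliography}
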